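# Random points in Lorentz balls: exponential gaps and a self-consistent quantile

Throughout, $p\ge 1$, $0<q<\infty$ and $a:=p/q$. For $n\in\mathbb N$ and $1\le k\le n$ put
$$w_k:=\Big(\frac kn\Big)^{a-1},\qquad W_k:=\sum_{i\le k}w_i .$$
We use $0^0=1$. The letters $C,c$ denote positive constants that never depend on $n$ and may change from line to line.

## 1. A decreasing sequence with independent exponential gaps

Here is the object on which everything turns. Fix $n$. We look for numbers $\theta_1,\dots,\theta_n>0$ and $b_1,\dots,b_n>0$ that determine each other by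
$$\theta_j=\sum_{k\le j}w_k\,b_k^{p-1},\qquad b_k=\sum_{j\ge k}\frac1{\theta_j}\qquad(1\le j,k\le n). \tag{1}$$
Given such numbers, let $d_1,\dots,d_n$ be independent exponential variables, $d_j$ with rate $\theta_j$, and put
$$y_k:=\sum_{j\ge k}d_j .$$
Then $y_1>y_2>\dots>y_n>0$. The law of $y=(y_1,\dots,y_n)$ is called $R_n$. Since $\mathbb E\,d_j=1/\theta_j$, the second half of (1) says that $\mathbb E_{R_n}y_k=b_k$. The first half says that the rates are computed from these same means.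

**Step 1. Existence.** This step shows that (1) has a solution. The map $d\mapsto y$ is linear and triangular with ones on the diagonal. It is therefore a bijection of determinant $1$ from $(0,\infty)^n$ onto
$$K_n:=\{y_1>\dots>y_n>0\}.$$
Put
$$\Phi(y):=\frac1p\sum_{k=1}^n w_ky_k^p,\qquad F(d):=\sum_{j=1}^n\log d_j-\Phi(y).$$
We claim that $F$ attains its maximum on $(0,\infty)^n$. Since $d_j\le y_1$ for all $j$, and $\Phi(y)\ge \frac{w_1}{p}y_1^p$, we have $F\le n\log y_1-\frac{w_1}py_1^p$, which tends to $-\infty$ as $y_1\to\infty$. If $y_1$ stays bounded and some $d_j\to0$, then $F\le\log d_j+(n-1)\log y_1\to-\infty$ for $y_1\ge1$, and $F\le \log d_j$ for $y_1\le 1$. So a nonempty superlevel set $\{F\ge F(d^0)\}$ is contained in some $[\delta,R]^n$ with $\delta>0$. It is compact, and a maximizer exists. There, since $\partial y_k/\partial d_j=1$ for $k\le j$ and $0$ otherwise,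
$$0=\frac{\partial F}{\partial d_j}=\frac1{d_j}-\sum_{k\le j}w_ky_k^{p-1}.$$
Writing $b:=y$ and $\theta_j:=1/d_j$ at the maximizer, this is exactly (1). (The solution is unique: $\Phi$ is convex in $d$ and $\sum\log d_j$ is strictly concave, so $F$ has only one critical point.) Clearly $0<\theta_1<\dots<\theta_n$ and $b_1>\dots>b_n>0$.

**Step 2. A normalization.** This step records an identity used many times below. Exchanging the order of summation,
$$\sum_kw_kb_k^p=\sum_kw_kb_k^{p-1}\sum_{j\ge k}\frac1{\theta_j}=\sum_j\frac1{\theta_j}\sum_{k\le j}w_kb_k^{p-1}=\sum_j\frac{\theta_j}{\theta_j}=n. \tag{2}$$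

**Examples with $n=2$.** If $p=1$, $q=2$, then $w_1=\sqrt2$, $w_2=1$, and (1) is explicit: $\theta_1=\sqrt2$, $\theta_2=\sqrt2+1$, $b_2=\sqrt2-1$, $b_1=\frac1{\sqrt2}+\sqrt2-1$. Check of (2): $\sqrt2\,b_1+b_2=(1+2-\sqrt2)+(\sqrt2-1)=2$. If $p=q=2$, then $w_1=w_2=1$ and (1) is a genuine system: $\theta_1=b_1$, $\theta_2=b_1+b_2$, so that $b_2(b_1+b_2)=1$ and $b_1^2-b_1b_2=1$. For the ratio $x=b_1/b_2$ this gives $x^2-x=1+x$, hence $x=1+\sqrt2$ and $b_2^2=1/(2+\sqrt2)$. Check of (2): $b_1^2+b_2^2=(x^2+1)b_2^2=(4+2\sqrt2)/(2+\sqrt2)=2$.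

The sequence $y$ is a model for the ordered absolute coordinates of a random point in a high-dimensional Lorentz ball. We shall see that the true law of these ordered coordinates (for a suitable density on $\mathbb R^n$) is bounded by a *polynomial* factor times $R_n$. Sums of independent exponentials concentrate *exponentially* well, so the true coordinates concentrate too. What they concentrate at is the large-$n$ limit of $b_{\lceil nt\rceil}$, which solves the continuous version of (1).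

## 2. Lorentz balls and the limiting law of a coordinate

For $x\in\mathbb R^n$ let $x_1^*\ge\dots\ge x_n^*\ge0$ be the non-increasing rearrangement of $|x_1|,\dots,|x_n|$. For $1\le p\le q<\infty$ the Lorentz norm is
$$\|x\|_{q,p}=\Big(\sum_{k=1}^nk^{p/q-1}(x_k^*)^p\Big)^{1/p},$$
with unit ball $\mathbb B^n_{q,p}$ and rescaling $\widetilde{\mathbb D}^n_{q,p}:=n^{1/q}\,\mathbb B^n_{q,p}$. For $p=q$ it is the rescaled $\ell_p^n$ ball $n^{1/p}\mathbb B_p^n$. For $n=2$, $p=1$, $q=2$ the norm is $x_1^*+x_2^*/\sqrt2$, and $\widetilde{\mathbb D}^2_{2,1}$ is the octagon with vertices $(\pm\sqrt2,0)$, $(0,\pm\sqrt2)$, $(\pm s,\pm s)$, where $s(1+1/\sqrt2)=\sqrt2$, i.e. $s=2(\sqrt2-1)$.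

We use the same formulas also for $p>q$. Convexity of the ball plays no role below. Put
$$H(x):=\Big(\sum_kw_k(x_k^*)^p\Big)^{1/p},\qquad N(x):=\frac{H(x)^p}n .$$
Since $k^{a-1}=n^{a-1}w_k$, we have $\|x\|_{q,p}^p=n^{a-1}H(x)^p=n^aN(x)$, and therefore
$$\widetilde{\mathbb D}^n_{q,p}=\{x: N(x)\le1\}=\{x:H(x)\le n^{1/p}\}.$$

Pick a point $\widetilde X^{(n)}$ uniformly from $\widetilde{\mathbb D}^n_{q,p}$ and look at the histogram of its $n$ coordinates. Does it settle down, and to what? The following is posed as a conjecture by Zakhar Kabluchko, Joscha Prochno and Mathias Sonnleitner in "A probabilistic approach to Lorentz balls", arXiv:2303.04728 (2023). For $1\le p\le q<\infty$ and every bounded continuous $f:\mathbb R\to\mathbb R$,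
$$\frac1n\sum_{i=1}^nf(\widetilde X^{(n)}_i)\ \xrightarrow[n\to\infty]{\mathbb P}\ \int_{\mathbb R}f\,d\nu_{q,p},$$
where $\nu_{q,p}$ is the symmetric probability measure with density $\frac12G'(|x|)$, and $G$ is the unique solution of
$$G''(x)=-G'(x)\,(1-G(x))^{p/q-1}\,x^{p-1},\quad x\in(0,r), \tag{ODE}$$
with $G(0)=0$ and $G'(x)\to0$ as $x\uparrow r$, where $r=r_{p,q}\in(0,\infty]$ is the first point with $G(r)=1$ (for $r=\infty$: $G(x)\to1$ as $x\to\infty$). Moreover, $r_{p,q}=\infty$ if and only if $p=q$.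

**Conventions on $G$.** $G$ is continuous on $[0,\infty)$, $G<1$ on $[0,r)$, $G$ is twice differentiable on $(0,r)$ and solves the equation there, $G(0)=0$, $G(x)\to1$ and $G'(x)\to0$ as $x\uparrow r$, where $r\in(0,\infty]$; and $G:=1$ on $[r,\infty)$. The last convention is forced: $\int_0^rG'=1$ already, so no mass is left beyond $r$. This whole problem is called (ODE).

The conjecture is **true**, and we prove it on the larger range $p\ge1$, $0<q<\infty$.

**Theorem A.** (ODE) has exactly one solution $G$. Moreover $r_{p,q}=\infty$ iff $p\ge q$. So for $p\le q$: $r_{p,q}=\infty$ iff $p=q$.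

**Theorem B.** For every bounded continuous $f$ and every $\varepsilon>0$ there are $C,c>0$ with
$$\mathbb P\Big(\Big|\frac1n\sum_if(\widetilde X_i^{(n)})-\int f\,d\nu_{q,p}\Big|>\varepsilon\Big)\le Ce^{-cn}\quad\text{for all }n.$$
In particular there is convergence in probability, and almost surely for any coupling in $n$.

**Theorem C.** Let $Q:(0,1]\to[0,r)$ be the inverse of $1-G$.

1. If $q>p$, then $\frac p{q-p}\le r_{p,q}^{\,p}\le\frac{p^2}{q-p}$. For $p=1$ both are equalities. Both constants are asymptotically sharp: $\lim_{q\to\infty}q\,r_{p,q}^p=p$ and $\lim_{q\downarrow p}(q-p)\,r_{p,q}^p=p^2$.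
2. If $q>p$, then $\mathbb P\big(\sup_{0<t\le1}|\widetilde X^*_{\lceil nt\rceil}-Q(t)|>\varepsilon\big)\le Ce^{-cn^{1-p/q}}$. In particular $\|\widetilde X^{(n)}\|_\infty\to r_{p,q}$ in probability and a.s. If $q\le p$, then $\|\widetilde X^{(n)}\|_\infty\to\infty$ in probability.
3. $\mathrm{vol}(\widetilde{\mathbb D}^n_{q,p})^{1/n}\to 2e^{1/q}/G'(0^+)$.

Theorems A and B together contain the conjecture.

## 3. The cases $p=q$ and $p=1$ by hand

In place of the uniform distribution on the ball it is convenient to use the random vector $Y$ with density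
$$Z^{-1}e^{-H(x)^p/p},\qquad x\in\mathbb R^n. \tag{3}$$
This is integrable because $H(x)^p\ge w_1\max_i|x_i|^p$. Section 9 will show that $\widetilde X^{(n)}$ is distributed as $\rho_nY$ with a random scalar $\rho_n$ very close to $1$, so the question is about $Y$. The ordered vector $(|Y|_1^*,\dots,|Y|_n^*)$ has a law $P_n$ on $K_n$ with density $2^nn!\,Z^{-1}e^{-\Phi(y)}$: there are $2^n$ signs and $n!$ orderings, and $H(x)^p/p=\Phi(x^*)$.

**The case $p=q$.** Here $w_k=1$, so $H(x)^p=\sum|x_i|^p$ and the coordinates of $Y$ are independent with density proportional to $e^{-|x|^p/p}$. The law of large numbers gives the limit measure. On the other side, (ODE) reads $G''=-G'x^{p-1}$, so $G'(x)=Ke^{-x^p/p}$. Since $\int_0^\infty e^{-x^p/p}dx=p^{1/p}\Gamma(1+\frac1p)$, we get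
$$G'(x)=\frac{e^{-x^p/p}}{p^{1/p}\,\Gamma(1+\frac1p)},\qquad r=\infty,$$
and $\frac12G'(|x|)$ is indeed the density of a coordinate of $Y$.

**The case $p=1<q$.** Now $\Phi(y)=\sum_kw_ky_k=\sum_kw_k\sum_{j\ge k}d_j=\sum_jW_jd_j$. The density of the gaps is proportional to $\prod_je^{-W_jd_j}$: the gaps of $|Y|^*$ are *exactly* independent exponentials with rates $W_j$. These are the rates in (1) for $p=1$, so $P_n=R_n$. The mean of $y_k$ is $\sum_{j\ge k}1/W_j$. With $k=\lceil nt\rceil$ and $W_j\approx n\int_0^{j/n}s^{a-1}ds=n\,q\,(j/n)^{1/q}$ (recall $a=1/q$), it should converge to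
$$Q(t)=\int_t^1\frac{ds}{q\,s^{1/q}}=\frac{1-t^{1-1/q}}{q-1}.$$
(Proposition 3 below proves this limit.) Solving $Q(t)=x$ for $t=1-G(x)$ gives
$$G(x)=1-\big(1-(q-1)x\big)^{q/(q-1)},\quad 0\le x\le r=\frac1{q-1}.$$
This solves (ODE): with $T=1-G=(1-(q-1)x)^{q/(q-1)}$ we have $G'=q(1-(q-1)x)^{1/(q-1)}=q\,T^{1/q}$, so $G''=T^{1/q-1}T'=-G'\,T^{1/q-1}$.

## 4. Where linearity is lost, and which linearization to take

For $p=1$ the gaps are independent since $\Phi$ is linear in $d$. For $p>1$ this fails for every $n\ge2$. The gap density is proportional to $e^{-\Phi}$, and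
$$\frac{\partial^2\Phi}{\partial d_1\partial d_2}=\frac{\partial}{\partial d_2}\big(w_1y_1^{p-1}\big)=(p-1)\,w_1\,y_1^{p-2}>0,$$
so $\log$ of the density is not a sum of functions of one gap each. For $p=q$ one can use independence of the coordinates instead, but if $p\ne q$ the weights see the ranking and that independence is gone too.

The natural repair is to linearize. Pick $\beta\in K_n$ and write
$$\Phi(y)=\Phi(\beta)+\sum_kw_k\beta_k^{p-1}(y_k-\beta_k)+B_\beta(y),\qquad B_\beta\ge0\text{ by convexity}.$$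
The linear part equals $\sum_j\theta'_jd_j$ plus a constant, with $\theta_j'=\sum_{k\le j}w_k\beta_k^{p-1}$. Let $R'$ be the law of $y$ when the gaps are independent with rates $\theta_j'$. Then $P_n$ has density proportional to $e^{-B_\beta}$ with respect to $R'$, and since $e^{-B_\beta}\le1$, Jensen's inequality gives
$$P_n(A)=\frac{\mathbb E_{R'}[1_Ae^{-B_\beta}]}{\mathbb E_{R'}[e^{-B_\beta}]}\le R'(A)\,e^{\mathbb E_{R'}B_\beta}.$$
Deviation probabilities of averages under $R'$ are of size $e^{-cn}$ with $c$ small when the deviation is small. So the comparison is useful for all deviations only if $\mathbb E_{R'}B_\beta=o(n)$.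

A generic $\beta$ does not do this. Take $p=2$ and $\beta=sb$ with $s>0$, where $b$ solves (1). Then $\theta'_j=s\theta_j$, so $\mathbb E_{R'}y_k=b_k/s$, and $B_\beta(y)=\frac12\sum_kw_k(y_k-\beta_k)^2$. By $\mathbb E(\xi-\beta_k)^2\ge(\mathbb E\xi-\beta_k)^2$ and (2),
$$\mathbb E_{R'}B_\beta\ \ge\ \frac12\sum_kw_k\Big(\frac{b_k}s-sb_k\Big)^2=\frac n2\Big(\frac1s-s\Big)^2 .$$
For $s\ne1$ the price is exponential in $n$. The loss comes from linearizing at a point that is not the mean under the resulting exponential law. So we insist that the linearization point be its own mean, which is precisely system (1). The gain turns out to be dramatic: the price becomes $O(\log n)$ in the exponent (Proposition 4).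

It remains to connect (1) with (ODE), and this is also how (ODE) is solved. Attacking (ODE) directly is awkward: the endpoint $r$ is unknown, and for $a<1$ the coefficient $(1-G)^{a-1}$ blows up there. Passing to the inverse function of $1-G$ fixes the interval to $(0,1)$ and turns (ODE) into the continuous form of (1).

## 5. (ODE) as a system for the quantile function; uniqueness

**System (S).** Find a measurable $Q:(0,1)\to(0,\infty)$ such that for all $t\in(0,1)$
$$v(t):=\int_0^ts^{a-1}Q(s)^{p-1}ds<\infty,\qquad Q(t)=\int_t^1\frac{ds}{v(s)}. \tag{S}$$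

Compare with (1): $Q$ plays the role of $b$ and $v$ that of $\theta/n$.

**Lemma 1.** Solutions of (ODE) and of (S) correspond bijectively via $Q=(1-G)^{-1}$, $v(t)=G'(Q(t))$, $r=Q(0^+)$.

**Step 1. From (ODE) to (S).** Here we show that a solution $G$ is invertible and integrate the equations for its inverse. Let $g=G'$, $T=1-G>0$ on $[0,r)$ and $c(x)=T(x)^{a-1}x^{p-1}$, continuous on $(0,r)$. From $g'=-cg$, for a fixed $x_0\in(0,r)$, $g(x)=K\exp(-\int_{x_0}^xc)$ with a constant $K$. If $K\le0$, then $G$ is non-increasing, so $G\le0$ on $[0,r)$, contradicting $G\to1$. So $K>0$, $g>0$, and $T$ decreases strictly and continuously from $1$ (at $0$) to the limit $0$ (at $r$). Let $Q:(0,1]\to[0,r)$ be its inverse and $v(t):=g(Q(t))$ on $(0,1)$. Then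
$$Q'=\frac1{T'(Q)}=-\frac1v,\qquad v'=g'(Q)\,Q'=\frac{c(Q)g(Q)}{g(Q)}=c(Q(t))=t^{a-1}Q(t)^{p-1}.$$
Also $v(0^+)=\lim_{x\uparrow r}g(x)=0$ and $Q(1^-)=0$. Integrating $v'$ from $0$ (the integrand is nonnegative, so monotone convergence applies) and $Q'$ up to $1$ gives (S).

**Step 2. From (S) to (ODE).** Here we reverse the construction. Let $Q$ solve (S). Then $v$ is continuous and positive, so $Q$ is $C^1$ with $Q'=-1/v<0$. Hence the integrand of $v$ is continuous and $v\in C^1(0,1)$ with $v'(t)=t^{a-1}Q(t)^{p-1}$. Let $r=Q(0^+)\in(0,\infty]$. Since $v$ is increasing, $1/v$ is bounded near $1$ and $Q(1^-)=0$. So $Q$ maps $(0,1)$ bijectively onto $(0,r)$. Put $T=Q^{-1}$, $G=1-T$ on $(0,r)$, $G(0)=0$, $G=1$ on $[r,\infty)$. Then $T'(x)=1/Q'(T(x))=-v(T(x))$, so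
$$G'(x)=v(T(x)),\qquad G''(x)=v'(T)\,T'=-T^{a-1}x^{p-1}G'(x).$$
Moreover $G(0^+)=0$, $G(r^-)=1$, and $G'(r^-)=v(0^+)=0$ because $v$ is a convergent integral from $0$. The two constructions are inverse to each other. $\square$

**Lemma 2.** (S) has at most one solution, and every solution satisfies $\int_0^1s^{a-1}Q(s)^p\,ds=1$.

*Proof.* Let $Q_1,Q_2$ be solutions with $v_1,v_2$. By Tonelli's theorem,
$$\int_0^1s^{a-1}Q_1^{p-1}Q_2\,ds=\int_0^1s^{a-1}Q_1(s)^{p-1}\int_s^1\frac{du}{v_2(u)}\,ds=\int_0^1\frac{v_1(u)}{v_2(u)}\,du .$$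
With $Q_1=Q_2$ the right side is $1$; this is the second claim, the continuous form of (2). For general $Q_1,Q_2$, Hölder's inequality for the measure $s^{a-1}ds$ with exponents $\frac p{p-1}$ and $p$ (nothing to do if $p=1$) bounds the left side by $(\int s^{a-1}Q_1^p)^{(p-1)/p}(\int s^{a-1}Q_2^p)^{1/p}=1$. So $\int_0^1v_1/v_2\le1$ and, exchanging roles, $\int_0^1v_2/v_1\le1$. But $v_1/v_2+v_2/v_1\ge2$ pointwise, with equality only where $v_1=v_2$. Hence $v_1=v_2$ a.e., by continuity everywhere, and $Q_1=Q_2$. $\square$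

## 6. The discrete system converges to (S)

Let $(\theta,b)$ solve (1). For $s,t\in(0,1]$ put
$$Q_n(t)=b_{\lceil nt\rceil},\qquad\lambda_n(t)=\frac{\theta_{\lceil nt\rceil}}n,\qquad w_n(s)=\Big(\frac{\lceil ns\rceil}n\Big)^{a-1}.$$
Since these functions are constant on the intervals $((k-1)/n,k/n]$, (1) reads
$$\lambda_n(t)=\int_0^{\lceil nt\rceil/n}w_nQ_n^{p-1}\,ds,\qquad Q_n(t)=\int_{(\lceil nt\rceil-1)/n}^1\frac{ds}{\lambda_n(s)}. \tag{4}$$

**Proposition 3.** (S) has a unique solution $Q$ (extended by $Q(1)=0$), and $Q_n(t)\to Q(t)$, $\lambda_n(t)\to v(t)\in(0,\infty)$ for every $t\in(0,1]$.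

**Step 1. Bounds uniform in $n$.** These give compactness and dominating functions. First,
$$W_k\ge\frac{n(k/n)^a}{\max(1,a)}. \tag{5}$$
For $a\le1$ the weights are non-increasing, so $W_k\ge kw_k=n(k/n)^a$. For $a\ge1$, $s\mapsto s^{a-1}$ is non-decreasing, so $W_k\ge n\int_0^{k/n}s^{a-1}ds=n(k/n)^a/a$. By monotonicity of $b$ and (2), $b_k^pW_k\le\sum_{i\le k}w_ib_i^p\le n$. Hence $b_k\le M(k/n)^{-a/p}$ with $M=\max(1,a)^{1/p}$. Since $a/p=1/q$ and $a-1-(p-1)\frac ap=\frac1q-1$,
$$Q_n(t)\le Mt^{-1/q},\qquad w_n(s)Q_n(s)^{p-1}\le M^{p-1}\Big(\frac{\lceil ns\rceil}n\Big)^{1/q-1}\le M^{p-1}\max(1,s^{1/q-1}). \tag{6}$$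
The last function is integrable on $(0,1)$. So by (4), $\Lambda:=\sup_n\lambda_n(1)<\infty$. As $\lambda_n$ is nondecreasing, $\lambda_n\le\Lambda$, and (4) gives
$$Q_n(t)\ge\frac{1-t}\Lambda. \tag{7}$$

**Step 2. Subsequential limits solve (S).** Here we pass to the limit in (4). Helly's selection theorem says that a sequence of monotone functions on an interval, uniformly bounded, has a subsequence converging at every point. Applied on $[1/m,1]$ for $m=2,3,\dots$, where $Q_n\le Mm^{1/q}$ by (6), together with a diagonal argument, it shows that every subsequence has a further subsequence along which $Q_n\to Q$ pointwise on $(0,1]$. By (7), $Q(t)\ge(1-t)/\Lambda>0$ on $(0,1)$. Along this subsequence, dominated convergence with (6), $w_n(s)\to s^{a-1}$ and $\lceil nt\rceil/n\to t$ give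
$$\lambda_n(t)\to v(t)=\int_0^ts^{a-1}Q^{p-1}ds\in(0,\infty),\qquad t\in(0,1].$$
Next fix $t\in(0,1]$. If $n\ge2/t$, then $(\lceil nt\rceil-1)/n\ge t-\frac1n\ge t/2$, so the second integral in (4) runs over a subset of $[t/2,1]$. There $1/\lambda_n(s)\le1/\lambda_n(t/2)$, which is bounded for large $n$ since $\lambda_n(t/2)\to v(t/2)>0$. Dominated convergence gives $Q(t)=\int_t^1ds/v(s)$; for $t=1$ this says $Q(1)=0$. So $Q$ solves (S).

**Step 3. The whole sequence converges.** By Lemma 2 the limit in Step 2 is the same along every subsequence. Hence $Q_n(t)\to Q(t)$ and $\lambda_n(t)\to v(t)$ for all $t\in(0,1]$. $\square$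

## 7. Finite or infinite endpoint: Theorem A

Existence and uniqueness of $G$ follow from Lemma 1, Lemma 2 and Proposition 3. It remains to decide when $r=\infty$.

**Step 1. If $p\ge q$, then $r=\infty$.** Here $a\ge1$. Suppose $r<\infty$. In the notation of Lemma 1, $T\le1$ gives $c(x)=T^{a-1}x^{p-1}\le r^{p-1}$ on $(0,r)$, so $g(x)\ge Ke^{-r^p}>0$ for $x\in[x_0,r)$. This contradicts $g(x)\to0$ as $x\uparrow r$.

**Step 2. If $p<q$, then $r<\infty$.** Here $a<1$. Since $Q$ is decreasing, for every $a>0$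
$$v(t)=\int_0^ts^{a-1}Q(s)^{p-1}ds\ge Q(t)^{p-1}\frac{t^a}a, \tag{8}$$
so $-(Q^p)'=pQ^{p-1}/v\le pa\,t^{-a}$. For $a<1$ the right side is integrable. Integrating over $(t,1)$ and letting $t\downarrow0$,
$$r^p=Q(0^+)^p\le\frac{pa}{1-a}=\frac{p^2}{q-p}<\infty. \tag{9}$$
This proves Theorem A. $\blacksquare$

## 8. The comparison costs only a polynomial factor

Recall that $P_n$ is the law of $(|Y|_1^*,\dots,|Y|_n^*)$, with density $2^nn!Z^{-1}e^{-\Phi(y)}$ on $K_n$, and that $R_n$ has independent exponential gaps with the rates $\theta_j$ from (1).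

**Proposition 4.** With $\kappa=p^{p-2}$, for all Borel $A$: $\ P_n(A)\le e^\kappa n^{\kappa\max(1,a)}R_n(A)$.

**Step 1. The density of $P_n$ with respect to $R_n$.** Here the choice of linearization point is used. Let
$$B(y)=\Phi(y)-\Phi(b)-\sum_kw_kb_k^{p-1}(y_k-b_k)\ \ge0 .$$
We have $\sum_kw_kb_k^{p-1}y_k=\sum_kw_kb_k^{p-1}\sum_{j\ge k}d_j=\sum_j\theta_jd_j$. By (2), $\Phi(b)=n/p$ and $\sum_kw_kb_k^p=n$. So
$$e^{-\Phi(y)}=e^{n-n/p}\prod_je^{-\theta_jd_j}\cdot e^{-B(y)}. \tag{10}$$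
Since $d\mapsto y$ has determinant $1$, $R_n$ has density $\prod_j\theta_je^{-\theta_jd_j}$ in $y$. Thus, by $e^{-B}\le1$ and Jensen,
$$P_n(A)=\frac{\mathbb E_{R_n}[1_Ae^{-B}]}{\mathbb E_{R_n}[e^{-B}]}\le R_n(A)\,e^{\mathbb E_{R_n}B},\qquad\mathbb E_{R_n}B=\frac1p\sum_kw_k\big(\mathbb E_{R_n}y_k^p-b_k^p\big). \tag{11}$$
The linear term has disappeared because $\mathbb E_{R_n}y_k=b_k$.

**Step 2. Moments of sums of exponentials.** This step bounds $\mathbb Ey_k^p$. Let $S=\sum_jd_j$ be a finite sum of independent exponentials with rates $\vartheta_j\ge\theta$ and mean $m=\sum_j\vartheta_j^{-1}$. If $d,d'$ are independent exponentials of rate $\vartheta$, then $d+d'$ has density $\vartheta^2xe^{-\vartheta x}$, so $\mathbb E[d\,\varphi(d)]=\vartheta^{-1}\mathbb E\varphi(d+d')$ for measurable $\varphi\ge0$. Apply this to each term of $\mathbb ES^p=\sum_j\mathbb E[d_jS^{p-1}]$, conditionally on the other summands. With $e\sim\mathrm{Exp}(1)$ independent of $S$,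
$$\mathbb ES^p=\sum_j\vartheta_j^{-1}\,\mathbb E\Big(S+\frac e{\vartheta_j}\Big)^{p-1}\le m\,\mathbb E\Big(S+\frac e\theta\Big)^{p-1}. \tag{12}$$
We claim
$$\mathbb ES^p\le m\Big(m+\frac1\theta\Big)^{p-1}\ (1\le p\le2),\qquad\mathbb ES^p\le m\Big(m+\frac{p-1}\theta\Big)^{p-1}\ (p>2), \tag{13}$$
and in all cases $\mathbb ES^p\le(m+\frac{p-1}\theta)^p$. For $1\le p\le2$ the power $p-1\in[0,1]$ is concave, and Jensen in (12) gives the first bound. By weighted AM–GM,
$$m^{1/p}\Big(m+\frac1\theta\Big)^{(p-1)/p}\le\frac1pm+\frac{p-1}p\Big(m+\frac1\theta\Big)=m+\frac{p-1}{p\,\theta}\le m+\frac{p-1}\theta ,$$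
which is the last claim for $1\le p\le2$. For $p>2$ argue by induction on $\lceil p\rceil$. The sum $S+e/\theta$ is again of the same type, with rates $\ge\theta$ and mean $m+\frac1\theta$. So the last claim with exponent $p-1$ gives $\mathbb E(S+\frac e\theta)^{p-1}\le(m+\frac1\theta+\frac{p-2}\theta)^{p-1}=(m+\frac{p-1}\theta)^{p-1}$. Insert this in (12) to get the second bound in (13). Since $m\le m+\frac{p-1}\theta$, the last claim for exponent $p$ follows.

**Step 3. Each coordinate contributes little.** Apply Step 2 to $y_k=\sum_{j\ge k}d_j$, with $m=b_k$ and $\theta=\theta_k$. Let $\varepsilon_k=1/(b_k\theta_k)$. By (1), $b_k\ge1/\theta_k$, so $\varepsilon_k\le1$. For $1\le p\le2$, by (13) and Bernoulli's inequality,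
$$\mathbb Ey_k^p-b_k^p\le b_k^p\big((1+\varepsilon_k)^{p-1}-1\big)\le(p-1)\varepsilon_kb_k^p .$$
For $p>2$, by (13), and since $\varepsilon\mapsto(1+(p-1)\varepsilon)^{p-1}-1$ is convex, vanishes at $0$ and equals $p^{p-1}-1$ at $1$,
$$\mathbb Ey_k^p-b_k^p\le b_k^p\big((1+(p-1)\varepsilon_k)^{p-1}-1\big)\le(p^{p-1}-1)\varepsilon_kb_k^p .$$
If $1\le p\le2$, then $p-1\le1\le p^{p-1}$. So in all cases the difference is at most $p^{p-1}\varepsilon_kb_k^p=p^{p-1}b_k^{p-1}/\theta_k$.

**Step 4. The contributions telescope.** By (1), $w_kb_k^{p-1}=\theta_k-\theta_{k-1}$ with $\theta_0=0$. Hence, using $1-\frac1x\le\log x$ with $x=\theta_k/\theta_{k-1}$ for $k\ge2$,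
$$\mathbb E_{R_n}B\le p^{p-2}\sum_k\frac{w_kb_k^{p-1}}{\theta_k}=\kappa\sum_k\frac{\theta_k-\theta_{k-1}}{\theta_k}\le\kappa\Big(1+\log\frac{\theta_n}{\theta_1}\Big). \tag{14}$$
Finally $\theta_n\le b_1^{p-1}W_n$ and $\theta_1=w_1b_1^{p-1}$, so $\theta_n/\theta_1\le W_n/w_1=\sum_{k\le n}k^{a-1}\le n^{\max(1,a)}$. So
$$\mathbb E_{R_n}B\le\kappa\big(1+\max(1,a)\log n\big), \tag{15}$$
and (11) gives the proposition. $\square$

**Lemma 5.** For $\varepsilon>0$: $\ R_n(|y_k-b_k|\ge\varepsilon)\le2\exp\big(-\frac{\varepsilon\theta_k}4\min(1,\varepsilon/b_k)\big)$.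

*Proof.* For $|x|\le\frac12$, $-x-\log(1-x)=\sum_{i\ge2}\frac{x^i}i\le\frac{x^2}2\cdot\frac1{1-|x|}\le x^2$. Let $0<s\le\theta_k/2$. For $j\ge k$ we have $s/\theta_j\le\frac12$, and $\log\mathbb Ee^{\pm s(d_j-1/\theta_j)}=-x-\log(1-x)$ with $x=\pm s/\theta_j$. Therefore
$$\log\mathbb Ee^{\pm s(y_k-b_k)}\le s^2\sum_{j\ge k}\theta_j^{-2}\le\frac{s^2}{\theta_k}\sum_{j\ge k}\theta_j^{-1}=\frac{s^2b_k}{\theta_k}.$$
Take $s=\frac{\theta_k}2\min(1,\varepsilon/b_k)$. Then $sb_k/\theta_k\le\varepsilon/2$, and Markov's inequality bounds each tail by $e^{-s\varepsilon+s\varepsilon/2}=e^{-s\varepsilon/2}$. $\square$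

**Corollary 6.** For fixed $t\in(0,1)$ and $\varepsilon>0$: $\ \mathbb P\big(\big||Y|^*_{\lceil nt\rceil}-Q(t)\big|>\varepsilon\big)\le Ce^{-cn}$.

*Proof.* Let $k=\lceil nt\rceil$. By Proposition 3, $b_k\to Q(t)\in(0,\infty)$ and $\theta_k/n\to v(t)>0$. For large $n$, $|b_k-Q(t)|\le\varepsilon/2$, so the probability is at most $P_n(|y_k-b_k|\ge\varepsilon/2)$. By Proposition 4 and Lemma 5 this is at most a polynomial in $n$ times $e^{-c'n}$, which is at most $Ce^{-cn}$. Finitely many $n$ are absorbed in $C$. $\square$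

## 9. Passing from $Y$ to the ball: Theorem B

**Step 1. Polar representation.** This step transfers Corollary 6 to the uniform distribution. $H$ is continuous, positive off $0$ and $1$-homogeneous. For a Borel cone $\mathcal C$, scaling gives $\mathrm{vol}(\mathcal C\cap\{H\le s\})=s^n\,\mathrm{vol}(\mathcal C\cap\{H\le1\})$. So the image of Lebesgue measure on $\mathcal C$ under $H$ has density $nu^{n-1}\mathrm{vol}(\mathcal C\cap\{H\le1\})$, and
$$\mathbb P(Y\in\mathcal C,\,H(Y)\le s)=Z^{-1}\,\mathrm{vol}(\mathcal C\cap\{H\le1\})\int_0^snu^{n-1}e^{-u^p/p}\,du. \tag{16}$$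
The right side is a product. Hence $Y/H(Y)$ and $H(Y)$ are independent, and substituting $z=u^p/p$ shows $H(Y)^p/p\sim\mathrm{Gamma}(n/p,1)$. For $X$ uniform on $\{H\le n^{1/p}\}=\widetilde{\mathbb D}^n_{q,p}$, and $0\le s\le n^{1/p}$,
$$\mathbb P(X\in\mathcal C,H(X)\le s)=\frac{\mathrm{vol}(\mathcal C\cap\{H\le1\})}{\mathrm{vol}\{H\le1\}}\Big(\frac s{n^{1/p}}\Big)^n .$$
So $X/H(X)$ has the same law as $Y/H(Y)$, it is independent of $H(X)$, and $(H(X)n^{-1/p})^n$ is uniform on $[0,1]$. Hence, with $U$ uniform on $[0,1]$ and independent of $Y$,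
$$\widetilde X^{(n)}\overset d=\rho_nY,\qquad\rho_n=U^{1/n}N(Y)^{-1/p},\qquad N(Y)\sim\frac pn\,\mathrm{Gamma}\Big(\frac np,1\Big). \tag{17}$$

**Step 2. The scalar $\rho_n$ is close to $1$.** We show $\mathbb P(|\rho_n-1|>\eta)\le Ce^{-cn}$ for each $\eta>0$. Let $\gamma\sim\mathrm{Gamma}(\alpha,1)$, so $\mathbb Ee^{s\gamma}=(1-s)^{-\alpha}$ for $s<1$. For $\delta\in(0,1)$, Markov's inequality with $s=\delta/(1+\delta)$ and with $s=-\delta/(1-\delta)$ gives
$$\mathbb P(\gamma\ge(1+\delta)\alpha)\le e^{-\alpha(\delta-\log(1+\delta))},\qquad\mathbb P(\gamma\le(1-\delta)\alpha)\le e^{-\alpha(-\delta-\log(1-\delta))},$$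
and both exponents are negative multiples of $\alpha$. With $\alpha=n/p$ we get $\mathbb P(|N(Y)-1|>\delta)\le Ce^{-cn}$. Also $\mathbb P(U^{1/n}<1-\delta)=(1-\delta)^n$. Off these events $\rho_n\in[(1-\delta)(1+\delta)^{-1/p},(1-\delta)^{-1/p}]$, which lies in $[1-\eta,1+\eta]$ for small $\delta$.

**Step 3. Order statistics of $\widetilde X$.** On $\{|\rho_n-1|\le\delta,\ ||Y|^*_{\lceil nt\rceil}-Q(t)|\le\delta\}$ we have $|\rho_n|Y|^*_{\lceil nt\rceil}-Q(t)|\le(1+\delta)\delta+\delta Q(t)$, which is $\le\eta$ for small $\delta$. With Corollary 6 and Step 2,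
$$\mathbb P\big(|\widetilde X^*_{\lceil nt\rceil}-Q(t)|>\eta\big)\le Ce^{-cn}\qquad(t\in(0,1),\ \eta>0). \tag{18}$$

**Step 4. Removing the signs.** This step reduces the sum to order statistics. Let $f\not\equiv0$ be bounded and continuous ($f\equiv0$ is trivial), and $f_e(x)=\frac12(f(x)+f(-x))$. The law of $\widetilde X$ is invariant under independent sign flips of the coordinates. So conditionally on $(|\widetilde X_i|)_i$ the variables $f(\widetilde X_i)$ are independent, with means $f_e(|\widetilde X_i|)$ and values in an interval of length $2\|f\|_\infty$. Hoeffding's inequality gives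
$$\mathbb P\Big(\Big|\frac1n\sum_if(\widetilde X_i)-\frac1n\sum_if_e(|\widetilde X_i|)\Big|>\varepsilon\Big)\le2e^{-n\varepsilon^2/(2\|f\|_\infty^2)} .$$
Moreover $\frac1n\sum_if_e(|\widetilde X_i|)=\int_0^1f_e(\widetilde X^*_{\lceil nt\rceil})\,dt$. Since the Lebesgue measure of $\{t:Q(t)>x\}$ is $1-G(x)$, the image of Lebesgue measure on $(0,1)$ under $Q$ has density $G'$, so
$$\int f\,d\nu_{q,p}=\int_0^\infty f_eG'\,dx=\int_0^1f_e(Q(t))\,dt .$$

**Step 5. Comparing the two integrals on a grid.** Given $\varepsilon>0$, choose $\delta\in(0,1)$ with $2\delta\|f\|_\infty<\varepsilon/2$. On $[\delta/2,1]$ the function $Q$ is uniformly continuous and bounded by $Q(\delta/2)$, and $f_e$ is uniformly continuous on $[0,Q(\delta/2)+1]$. So we can choose $m$ with $2/m<\delta$ and $\eta\in(0,1)$ such that, with $t_i=i/m$, $f_e$ oscillates by at most $\varepsilon/2$ on each interval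
$$I_i=\big[\max(0,Q(t_{i+1})-\eta),\ Q(t_i)+\eta\big],\qquad i\le m-1,\ t_{i+1}>\delta .$$
(For such $i$, $t_i>\delta-\frac1m>\frac\delta2$; in particular $i\ge1$.) Consider the event $\{|\widetilde X^*_{\lceil nt_i\rceil}-Q(t_i)|\le\eta,\ 1\le i\le m-1\}$. For $t\in(t_i,t_{i+1}]$, monotonicity gives $\widetilde X^*_{\lceil nt\rceil}\le\widetilde X^*_{\lceil nt_i\rceil}\le Q(t_i)+\eta$. From below, $\widetilde X^*_{\lceil nt\rceil}\ge\widetilde X^*_{\lceil nt_{i+1}\rceil}\ge Q(t_{i+1})-\eta$ if $i+1\le m-1$, and $\widetilde X^*_{\lceil nt\rceil}\ge0=Q(1)$ if $i+1=m$. Thus both $\widetilde X^*_{\lceil nt\rceil}$ and $Q(t)$ lie in $I_i$. These $t$ cover $(\delta,1]$, so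
$$\Big|\int_0^1\big(f_e(\widetilde X^*_{\lceil nt\rceil})-f_e(Q(t))\big)dt\Big|\le2\delta\|f\|_\infty+\frac\varepsilon2<\varepsilon .$$
By (18), applied at the $m-1$ points $t_i$, the complement has probability at most $Ce^{-cn}$. Together with Step 4 the total deviation exceeds $2\varepsilon$ with probability at most $Ce^{-cn}$. As $\varepsilon$ is arbitrary, this is the bound in Theorem B. The bounds are summable, so the Borel–Cantelli lemma, applied for each rational $\varepsilon>0$, gives almost sure convergence for any coupling. $\blacksquare$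

## 10. How large is $r_{p,q}$? (Theorem C, part 1)

Let $q>p$, i.e. $a<1$. Then $r<\infty$.

**Step 1. The two bounds.** The upper bound is (9). For the lower bound, $Q\le r$ gives $v(t)\le r^{p-1}t^a/a$, so $r=\int_0^1dt/v(t)\ge\frac a{1-a}r^{1-p}$, i.e.
$$r^p\ge\frac a{1-a}=\frac p{q-p}. \tag{19}$$
For $p=1$ the bounds coincide.

**Step 2. An a priori lower bound for $Q$.** It controls $Q$ away from $t=0$. By Hölder and Lemma 2,
$$v(1):=\int_0^1s^{a-1}Q^{p-1}ds\le\Big(\int_0^1s^{a-1}Q^pds\Big)^{(p-1)/p}\Big(\int_0^1s^{a-1}ds\Big)^{1/p}=a^{-1/p}.$$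
Since $v\le v(1)$, (S) gives
$$Q(t)\ge(1-t)\,a^{1/p}. \tag{20}$$

**Step 3. $q\to\infty$.** We show that the lower bound is sharp as $a\to0$. Let $\delta\in(0,1)$. For $t\le\delta$, (8) and $Q(t)\ge Q(\delta)$ give $v(t)\ge Q(\delta)^{p-1}t^a/a$; for $t>\delta$, $v(t)\ge v(\delta)$. So $v(t)\ge Q(\delta)^{p-1}\min(t,\delta)^a/a$. With (20), and $a\cdot a^{(1-p)/p}=a^{1/p}$,
$$r=\int_0^1\frac{dt}v\le aQ(\delta)^{1-p}\Big[\frac{\delta^{1-a}}{1-a}+(1-\delta)\delta^{-a}\Big]\le a^{1/p}(1-\delta)^{1-p}\Big[\frac{\delta^{1-a}}{1-a}+(1-\delta)\delta^{-a}\Big].$$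
As $a\to0$ the bracket tends to $1$, so $\limsup ra^{-1/p}\le(1-\delta)^{1-p}$. Let $\delta\to0$. By (19), $r^p/a\ge1/(1-a)\to1$. Thus $r^p/a\to1$, i.e. $q\,r_{p,q}^p=p\,r^p/a\to p$.

**Step 4. $q\downarrow p$.** We show that the upper bound is sharp as $a\uparrow1$, by reversing (8) up to a correction. Write $Q(s)^{p-1}=Q(t)^{p-1}+(p-1)\int_s^tQ^{p-2}(-Q')\,du$ for $s<t$. By Tonelli,
$$v(t)=\frac{t^a}aQ(t)^{p-1}+\frac{p-1}a\int_0^tu^aQ(u)^{p-2}(-Q'(u))\,du .$$
By (8), $-Q'=1/v\le au^{-a}Q^{1-p}$, so the last term is at most $(p-1)\int_0^tdu/Q(u)\le(p-1)t/Q(t)$. Since $t^{1-a}\le1$,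
$$v(t)\le\frac{t^a}aQ^{p-1}\big(1+(p-1)a\,t^{1-a}Q^{-p}\big)\le\frac{t^a}aQ^{p-1}\big(1+(p-1)a\,Q^{-p}\big).$$
For $V=Q^p$ we have $-V'=pQ^{p-1}/v$, hence $-V'\big(1+(p-1)a/V\big)\ge pa\,t^{-a}$. Integrating over $(0,\frac12)$,
$$r^p+(p-1)a\log\frac{r^p}{V(1/2)}\ \ge\ r^p-V(\tfrac12)+(p-1)a\log\frac{r^p}{V(1/2)}\ \ge\ \frac{pa}{1-a}\,2^{-(1-a)} .$$
By (20), $V(\frac12)\ge2^{-p}a$, and $r^p\le pa/(1-a)$, so the logarithm is at most $\log\frac{p\,2^p}{1-a}$. Multiplying by $1-a$ and letting $a\uparrow1$ gives $\liminf(1-a)r^p\ge p$. With (9), $(1-a)r^p\to p$, and $(q-p)r^p=q(1-a)r^p\to p^2$. $\blacksquare$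

## 11. Uniform convergence of the order statistics (Theorem C, part 2)

Let $q>p$, so $a<1$. What is new compared with (18) is the control at $t=0$, i.e. of the largest coordinate.

**Step 1. $b_1\to r$.** This locates the largest coordinate under $R_n$. For each $t\in(0,1)$, $b_1\ge Q_n(t)\to Q(t)$, so $\liminf b_1\ge r$. Let $k=\lceil nt\rceil$. For $j<k$, by (1) and (5), $\theta_j\ge b_j^{p-1}W_j\ge b_k^{p-1}n(j/n)^a$. Hence
$$b_1=b_k+\sum_{j<k}\frac1{\theta_j}\le b_k+b_k^{1-p}\,\frac1n\sum_{j<k}\Big(\frac jn\Big)^{-a}\le b_k+b_k^{1-p}\frac{(k/n)^{1-a}}{1-a}\longrightarrow Q(t)+Q(t)^{1-p}\frac{t^{1-a}}{1-a}.$$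
As $t\to0$ the right side tends to $r$. So $\limsup b_1\le r$.

**Step 2. Concentration of the maximum.** We have $\theta_1=w_1b_1^{p-1}=n^{1-a}b_1^{p-1}$. By Lemma 5 with $k=1$, Step 1 and Proposition 4 (whose polynomial factor is absorbed), $\mathbb P(||Y|_1^*-r|>\varepsilon)\le Ce^{-cn^{1-a}}$. By (17) and Step 2 of Section 9, arguing as in Step 3 there with $r$ in place of $Q(t)$, the same holds for $\widetilde X_1^*$.

**Step 3. All ranks at once.** Extend $Q$ continuously to $[0,1]$ by $Q(0)=r$, and let $t_i=i/m$. Consider the event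
$$\big\{|\widetilde X_1^*-r|\le\eta,\ |\widetilde X^*_{\lceil nt_i\rceil}-Q(t_i)|\le\eta,\ 1\le i\le m-1\big\}.$$
On it, for $t\in(t_i,t_{i+1}]$, monotonicity (with $\widetilde X^*_{\lceil nt\rceil}\le\widetilde X_1^*$ for $i=0$ and $\widetilde X^*\ge0=Q(1)$ for $i=m-1$) gives $Q(t_{i+1})-\eta\le\widetilde X^*_{\lceil nt\rceil}\le Q(t_i)+\eta$. Therefore
$$\sup_{0<t\le1}|\widetilde X^*_{\lceil nt\rceil}-Q(t)|\le\eta+\max_{0\le i<m}\big(Q(t_i)-Q(t_{i+1})\big).$$
Choose $m$ large and $\eta$ small so that this is at most $\varepsilon$. By (18) and Step 2 the complement has probability at most $Ce^{-cn^{1-a}}$. Taking $t\downarrow0$ gives the statement on $\|\widetilde X^{(n)}\|_\infty=\widetilde X_1^*$ in probability, and since the bounds are summable, a.s.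

**Step 4. The case $q\le p$.** For every $t\in(0,1)$, $\|\widetilde X^{(n)}\|_\infty\ge\widetilde X^*_{\lceil nt\rceil}\to Q(t)$ in probability, and $Q(0^+)=r=\infty$ by Theorem A. So $\|\widetilde X^{(n)}\|_\infty\to\infty$ in probability. $\blacksquare$

## 12. The volume of the ball (Theorem C, part 3)

**Step 1. Two expressions for $Z$.** Comparing them expresses the volume through the rates. By (10), and since $\prod_j\theta_je^{-\theta_jd_j}$ is the density of $R_n$,
$$Z=2^nn!\int_{K_n}e^{-\Phi}=2^nn!\,e^{n-n/p}\prod_j\theta_j^{-1}\;\mathbb E_{R_n}[e^{-B}],\qquad1\ge\mathbb E_{R_n}[e^{-B}]\ge e^{-\kappa(1+\max(1,a)\log n)},$$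
the last bound by Jensen and (15). On the other hand, (16) with $\mathcal C=\mathbb R^n$ and $s=\infty$ gives, after integration by parts and the substitution $z=u^p/p$,
$$Z=\mathrm{vol}\{H\le1\}\int_0^\infty u^ne^{-u^p/p}\,u^{p-1}du=\mathrm{vol}\{H\le1\}\;p^{n/p}\,\Gamma\Big(\frac np+1\Big).$$
Also $\mathrm{vol}(\widetilde{\mathbb D}^n_{q,p})=n^{n/p}\,\mathrm{vol}\{H\le1\}$.

**Step 2. $n$-th roots.** By Stirling, $(n!)^{1/n}=(1+o(1))\frac ne$ and $\Gamma(\frac np+1)^{1/n}=(1+o(1))\big(\frac n{pe}\big)^{1/p}$. Furthermore $(\prod_j\theta_j)^{-1/n}=n^{-1}\exp(-\int_0^1\log\lambda_n)$, and $\mathbb E_{R_n}[e^{-B}]^{1/n}\to1$. So $Z^{1/n}=(1+o(1))\,2e^{-1/p}\exp(-\int_0^1\log\lambda_n)$, while $\mathrm{vol}(\widetilde{\mathbb D}^n_{q,p})^{1/n}=n^{1/p}p^{-1/p}\Gamma(\frac np+1)^{-1/n}Z^{1/n}=(1+o(1))\,e^{1/p}Z^{1/n}$. Thus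
$$\mathrm{vol}(\widetilde{\mathbb D}^n_{q,p})^{1/n}=(1+o(1))\,2\exp\Big(-\int_0^1\log\lambda_n(s)\,ds\Big).$$

**Step 3. Passing to the limit.** We need a dominating function for $\log\lambda_n$; let $n\ge2$. Above, $\lambda_n\le\Lambda$. For $j\le n/2$, (7) gives $b_j=Q_n(j/n)\ge1/(2\Lambda)$, so by (5) $\theta_j/n\ge b_j^{p-1}W_j/n\ge c(j/n)^a$. For $j>n/2$ monotonicity gives $\theta_j/n\ge\theta_{\lfloor n/2\rfloor}/n\ge c\,3^{-a}$, since $\lfloor n/2\rfloor/n\ge\frac13$. Hence $|\log\lambda_n(s)|\le C(1+\log\frac1s)$, which is integrable. By Proposition 3 and dominated convergence, $\int_0^1\log\lambda_n\to\int_0^1\log v$, and $\log v$ is integrable.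

**Step 4. Evaluating $\int\log v$.** By Tonelli, then (S) in the form $v'=s^{a-1}Q^{p-1}$, $1/v=-Q'$,
$$\log v(1)-\int_0^1\log v\,dt=\int_0^1\int_t^1\frac{v'(s)}{v(s)}\,ds\,dt=\int_0^1\frac{s\,v'(s)}{v(s)}\,ds=\int_0^1s^aQ^{p-1}(-Q')\,ds .$$
Write $s^a=\int_0^sat^{a-1}dt$ and use Tonelli again, with $\int_t^1Q^{p-1}(-Q')\,ds=Q(t)^p/p$ and Lemma 2:
$$\int_0^1s^aQ^{p-1}(-Q')\,ds=\int_0^1at^{a-1}\frac{Q(t)^p}p\,dt=\frac ap=\frac1q .$$
So $-\int_0^1\log v=\frac1q-\log v(1)$. Since $G'(x)=v(T(x))$ and $T(x)\to1$ as $x\downarrow0$, $v(1)=G'(0^+)$. Therefore $\mathrm{vol}(\widetilde{\mathbb D}^n_{q,p})^{1/n}\to2e^{1/q}/G'(0^+)$. $\blacksquare$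

For $p=1<q$, Section 3 gives $G'(0^+)=q$, so the limit is $2e^{1/q}/q$. For $p=q=1$ the ball is $n\,\mathbb B_1^n$, of volume $(2n)^n/n!$, whose $n$-th root tends to $2e$. The formula agrees, since $G'(x)=e^{-x}$ and $G'(0^+)=1$.
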